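# Upper bounds for the $g$-numbers of triangulated manifolds

## Two disjoint boundaries of a 6-simplex

Let $M_0$ be the disjoint union of two copies of $\partial\Delta^6$, the boundary of the 6-dimensional simplex. It is a closed manifold of dimension $d=5$ with $m=14$ vertices. Each copy has $7$ vertices, $21$ edges and $35$ triangles, so $f_{-1}=1$, $f_0=14$, $f_1=42$, $f_2=70$.

For a simplicial complex of dimension $d$ with $f_i$ faces of dimension $i$ and $f_{-1}=1$, the $h$-numbers are
$$h_j=\sum_{i=0}^{j}(-1)^{j-i}\binom{d+1-i}{j-i}f_{i-1},\tag{1}$$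
and the $g$-numbers are $g_0=1$ and $g_j=h_j-h_{j-1}$ for $j\ge1$. For $M_0$ we get
$$h_0=1,\quad h_1=14-6=8,\quad h_2=42-5\cdot14+15=-13,\quad h_3=70-4\cdot42+10\cdot14-20=22,$$
hence $g_1=7$, $g_2=-21$, $g_3=35$.

How large could these numbers have been, with the same $d$ and $m$? Suppose for a moment that every pair and every triple of the $14$ vertices were a face. Then $f_1=91$, $f_2=364$, and (1) gives $h_2=91-70+15=36$, $h_3=364-4\cdot91+10\cdot14-20=120$, so $g_2=28=\binom82$ and $g_3=84=\binom93$. Our $M_0$ stays below both values. But look at how it does so for $g_3$. Taking differences in (1) with $d=5$,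
$$g_3=f_2-5f_1+15f_0-35 .$$
In $M_0$ there are $7\cdot7=49$ missing edges and $364-70=294$ missing triangles, so
$$g_3=84-294+5\cdot49=35.$$
Missing triangles lower $g_3$; missing edges raise it. Can a clever triangulation lose edges so efficiently that $g_3$ exceeds $84$?

Call a triangulation *$j$-neighborly* if every set of $j$ vertices is a face. (For example $\partial\Delta^6$ is $6$-neighborly, and $M_0$ is $1$-neighborly but not $2$-neighborly.) The general form of the question comes from Bhaskar Bagchi and Basudeb Datta, "On stellated spheres, shellable balls, lower bounds and a combinatorial criterion for tightness", arXiv:1102.0856 (2011): does every triangulated closed $d$-manifold with $m$ vertices satisfy $g_{l+1}\le\binom{m+l-d-2}{l+1}$ for $1\le l\le(d-1)/2$, with equality exactly when the triangulation is $(l+1)$-neighborly? The answer is yes.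

Throughout, $M$ is a triangulated closed $d$-manifold: a finite simplicial complex whose realization is a closed $d$-manifold, possibly disconnected. We take $d\ge1$ and write
$$n=d+1,\qquad V=\text{vertex set},\qquad m=|V|,\qquad N=m-d-2=m-n-1=g_1,\qquad \tilde\beta_i=\dim\tilde H_i(M;\mathbb F_2).$$

**Theorem A.** For $1\le l\le(d-1)/2$,
$$g_{l+1}\le\binom{N+l}{l+1}=\binom{m+l-d-2}{l+1},$$
with equality if and only if $M$ is $(l+1)$-neighborly.

The bound is sharp for all $m\ge d+2$, because boundaries of cyclic $(d+1)$-polytopes are $\lfloor(d+1)/2\rfloor$-neighborly. The same method gives a supplement, which is not needed for the question.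

**Theorem B.** Let $d\ge1$.

1. The statement of Theorem A holds for all $1\le l\le d$. For $l>d/2$ equality holds if and only if $M=\partial\Delta^{d+1}$.
2. Let $N\ge1$, $1\le l\le(d+2)/2$, $l\le d$, and $c_p=\binom{d+1}p\binom{N+l}{l+1}\big/\binom{N+p-1}p$. Then
$$g_{l+1}\le\binom{N+l}{l+1}-\sum_{p=1}^{l}\Bigl(c_p+(-1)^{l-p}\tbinom{d+2}{l+1}\Bigr)\tilde\beta_{p-1},$$
and the coefficient of every nonzero $\tilde\beta_{p-1}$ is positive.
3. If $d=2k$, then $(-1)^k\binom{2k+1}{k+1}(\chi(M)-2)\le\binom{m-k-2}{k+1}$, with equality if and only if $M$ is $(k+1)$-neighborly (Kühnel's inequality).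

## Counting missing faces: enough for $l=1$, not for $l=2$

Formula (1) says $\sum_qh_qt^q=\sum_if_{i-1}t^i(1-t)^{n-i}$. Multiplying by $1-t$, we see that $g_j$ is the coefficient of $t^j$ in $\sum_i f_{i-1}t^i(1-t)^{n+1-i}$. In particular
$$g_2=f_1-nm+\tbinom{n+1}2 .$$
Since $f_1\le\binom m2$ and $\binom m2-nm+\binom{n+1}2=\binom{m-n}2=\binom{N+1}2$, the case $l=1$ is immediate, with equality exactly when all pairs are edges.

For $l=2$ let $e$ and $\tau$ be the numbers of missing edges and missing triangles, so $f_1=\binom m2-e$ and $f_2=\binom m3-\tau$. The coefficient of $f_2$ in $g_3$ is $1$ and that of $f_1$ is $-(n-1)=-d$. With no missing faces the value is $\binom{N+2}3$ (Lemma 10 below does this computation in general). Hence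
$$g_3=\binom{N+2}3-\tau+d\,e .$$
So for $l=2$ the bound says $\tau\ge d\,e$. A missing edge together with any third vertex is a missing triangle, and a triple contains at most three missing edges, so $\tau\ge\frac{m-2}3e$. This proves the bound when $m-2\ge3d$, and it stops there: for smaller $m$ the count is too weak. In $M_0$ it gives $\tau\ge\frac{12}{3}\cdot49=196$, while $d\,e=245$. This count used nothing about manifolds, and we need a tool that does.

## Face rings modulo generic linear forms

**Definition (links and homology spheres).** For a face $F$ of a complex $\Gamma$, $\operatorname{lk}F=\{G\in\Gamma: G\cap F=\emptyset,\ G\cup F\in\Gamma\}$; for a vertex $v$ the star is $\operatorname{st}v=\{G\in\Gamma:G\cup\{v\}\in\Gamma\}$. A complex $L$ is an *$\mathbb F_2$-homology sphere of dimension $e$* if for every face $F$ of $L$, including $\emptyset$, the complex $\operatorname{lk}F$ has the reduced $\mathbb F_2$-homology of a sphere of dimension $e-|F|$. For instance $\{\emptyset\}$ is the $(-1)$-sphere, and an $\mathbb F_2$-homology $0$-sphere is a pair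 of points.

**Definition (the field).** Choose a symbol $0\notin V$ and let $K=\mathbb F_2(a_{r,v}:1\le r\le n,\ v\in V\cup\{0\})$, the $a_{r,v}$ being independent indeterminates. The column with index $0$ is auxiliary; it will be used in the degree map. For an $n$-set $F\subset V\cup\{0\}$ put $[F]=\det(a_{r,v})_{v\in F}\ne0$; in characteristic $2$ no ordering or sign is needed. Any at most $n$ columns are linearly independent.

**Definition (the rings).** Let $P=K[x_v:v\in V]$. The *face ring* is $K[M]=P/I_M$, where $I_M$ is generated by the monomials whose support is not a face. For two isolated points it is $K[x_1,x_2]/(x_1x_2)$. Put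
$$\theta_r=\sum_{v\in V}a_{r,v}x_v,\quad \Theta=(\theta_1,\dots,\theta_n),\quad \omega=\sum_{v\in V}x_v,\quad A=K[M]/\Theta K[M],\quad R=A/\omega A,$$
$$\operatorname{Soc}_j=\{u\in A_j: x_vu=0\text{ for all }v\in V\}.$$

A sequence of $n$ linear forms is a *linear system of parameters* (l.s.o.p.) for the face ring of an $(n-1)$-dimensional complex if the quotient by it is finite-dimensional. By the Kind–Kleinschmidt criterion, for a pure complex this holds if and only if, for every facet $F$, the coefficient columns indexed by $F$ are linearly independent. So $\Theta$ is an l.s.o.p. for $K[\Gamma]$ for every pure $d$-dimensional subcomplex $\Gamma\subseteq M$.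

A finite-dimensional graded $K$-algebra $Q$ with $Q_0=K$ is *Gorenstein* if its socle is one-dimensional. Then the socle is the top degree $Q_s$, and the product $Q_j\times Q_{s-j}\to Q_s$ is a perfect pairing. Example: $K[t]/(t^7)$, with $s=6$. The quotient of a Gorenstein face ring by an l.s.o.p. is Gorenstein in this sense.

A complex is *Buchsbaum* over $K$ if it is pure and all its vertex links are Cohen–Macaulay over $K$; disjoint unions of spheres are examples. We use this notion only as the hypothesis of Facts 2 and 3.

**Fact 1.** Links of nonempty faces $F$ of $M$ are $\mathbb F_2$-homology spheres of dimension $d-|F|$ (local homology). Hence $M$ is pure (the link of a maximal face is $\{\emptyset\}$, so $d-|F|=-1$), every $(d-1)$-face lies in exactly two facets, and $K[M]$ is Buchsbaum. For each vertex $v$, $K[\operatorname{lk}v]$ is Gorenstein with $h$-polynomial of degree $n-1$ (Stanley, *Combinatorics and Commutative Algebra*, Ch. II).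

**Fact 2** (Schenzel, Math. Z. 178 (1981))**.** For $0\le j\le n$,
$$\dim A_j=h_j+\binom nj\alpha_j,\qquad \alpha_j=\sum_{i=1}^{j-1}(-1)^{j-1-i}\tilde\beta_{i-1}.$$

**Fact 3** (Novik–Swartz, *Socles of Buchsbaum modules, complexes and posets*, Adv. Math. 222 (2009), Thm 2.2)**.** The socle of $A$ contains a graded subspace isomorphic to $\bigoplus_{j=0}^{n-1}\bigl(H^j_{\mathfrak m}(K[M])(-j)\bigr)^{\binom nj}$, where $H^j_{\mathfrak m}$ is local cohomology at $\mathfrak m=(x_v:v\in V)$. For $j<n$, $H^j_{\mathfrak m}(K[M])=\tilde H^{j-1}(M;K)$, concentrated in degree $0$. Hence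
$$\dim\operatorname{Soc}_j\ge\binom nj\tilde\beta_{j-1}\qquad(0\le j<n).$$

Note that $\alpha_0=\alpha_1=\tilde\beta_{-1}=0$ and
$$\alpha_j=\tilde\beta_{j-2}-\alpha_{j-1}\qquad(j\ge1).\tag{2}$$
By Fact 1, $M$ has at least two facets, so $m\ge d+2$ and $N\ge0$.

**Example ($M_0$ again).** Here $n=6$, $N=7$, $\tilde\beta_0=1$, and $\tilde\beta_i=0$ for $1\le i\le4$. In positive degrees $K[M_0]$ is the direct sum of the face rings of the two copies. In degree $j\ge2$ we have $(\Theta K[M_0])_j=\sum_r\theta_rK[M_0]_{j-1}$, which splits too; so $A_j=A^1_j\oplus A^2_j$ for $j\ge2$, where $A^i$ is the ring $A$ of the $i$-th copy. Seven variables modulo six independent linear forms leave one variable $t$, each $x_v$ becomes a nonzero multiple of $t$ (the other six columns are independent), and the only relation is $\prod x_v=0$. So $A^i=K[t]/(t^7)$. In degree $1$, $\dim A_1=14-6=8$, and $A_1\to A^1_1\oplus A^2_1$ is onto a $2$-dimensional space. Its kernel is $\operatorname{Soc}_1$, because a nonzero multiple of $t$ in $A^i_1$ is not killed by the $x_v$ of that copy.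 So $\dim\operatorname{Soc}_1=6=\binom61\tilde\beta_0$, in line with Fact 3. Fact 2 checks as well: $\dim A_2=-13+15\cdot1=2$ and $\dim A_3=22+20\cdot(-1)=2$.

The restriction of $\omega$ to one copy is not a combination of the six restricted $\theta_r$: the $7\times7$ determinant with rows $\theta_1,\dots,\theta_6,\omega$ is a sum of seven $6$-minors on different column sets, which have no monomial in common. So $\omega$ acts on each $A^i$ as a nonzero multiple of $t$. Hence $\omega A_1=A_2$ and $\omega A_2=A_3$, that is, $R_2=R_3=0$.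

## Relations that pay for homology

Here is the natural algebraic attempt. The ring $R$ is $P$ modulo $n+1$ linear forms and the image of $I_M$. If the forms are independent, $R$ is a quotient of a polynomial ring $S$ in $m-n-1=N$ variables, so $\dim R_j\le\binom{N+j-1}j$. With $j=l+1$ this is exactly the target. It remains to compare $g_j$ with $\dim R_j$. Since $\omega$ kills $\operatorname{Soc}_{j-1}$, Facts 2 and 3 and (2) give, for $1\le j\le n$,
$$\begin{aligned}\dim R_j&\ge\dim A_j-\dim A_{j-1}+\dim\operatorname{Soc}_{j-1}\\&\ge g_j+\tbinom nj\alpha_j-\tbinom n{j-1}\alpha_{j-1}+\tbinom n{j-1}\tilde\beta_{j-2}=g_j+\tbinom nj\alpha_j+\tbinom n{j-1}\alpha_j=g_j+\tbinom{n+1}j\alpha_j.\end{aligned}\tag{3}$$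
If $\alpha_j\ge0$ this proves the inequality. But $\alpha_3=\tilde\beta_1-\tilde\beta_0$ and $\alpha_4=\tilde\beta_2-\tilde\beta_1+\tilde\beta_0$ can be negative. For $M_0$, $\alpha_3=-1$ and we only get $g_3\le84+35=119$. Connectedness does not help beyond $j=3$: for a triangulation of $S^1\times S^6$ we have $d=7$, $\alpha_4=-1$. The attempt stops exactly at the negative terms of $\alpha_j$, those $\tilde\beta_{p-1}$ with $p\le j-2$ and $p\equiv j\pmod2$.

The way past this point is to notice that in (3) we have been generous in the estimate $\dim R_j\le\dim S_j$. If $\tilde\beta_{p-1}>0$, then by Fact 3 there are at least $\binom np\tilde\beta_{p-1}$ independent elements of degree $p$ in $A$ killed by every variable. If they survive in $R$, lift them to $S_p$: every variable times such a lift is a *relation* of $R$ in degree $p+1$. Relations multiply up to degree $j$, so $\dim R_j$ falls short of $\dim S_j$ by a definite amount. We shall see that this deficit always exceeds the error $\binom{n+1}j\tilde\beta_{p-1}$. Two things have to be proved: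

* survival: $\operatorname{Soc}_p\cap\omega A_{p-1}=0$ for $1\le p\le(n+1)/2$ (Lemma 6);
* growth: a subspace of $S_p$ occupying a given fraction of $S_p$ generates at least that fraction of $S_{p+1}$ (Lemma 7).

Survival is the harder part, and the next three sections are devoted to it. The plan is to make $A$ carry a functional $D:A_n\to K$ given by explicit rational functions of the $a_{r,v}$, to show that the radical of the pairing $(u,y)\mapsto D(uy)$ is the socle, and to prove that if $\omega u$ is in the radical then so is $u$. For the last point we use that squares are constants for derivations in characteristic $2$: from $D(\omega u\cdot ux_J)=0$ we differentiate with respect to the $a_{r,v}$.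

## Derivatives of products of maximal minors in characteristic 2

In this section $(a_{r,i})_{1\le r\le n,\,0\le i\le n}$ are indeterminates over $\mathbb F_2$, $X_i$ is the maximal minor omitting column $i$, and $X_S=\prod_{s\in S}X_s$ for $S\subset\{0,\dots,n\}$. Write $\partial_{r,i}=\partial/\partial a_{r,i}$. For $I=(i_1,\dots,i_n)$ let $\partial_I=\prod_r\partial_{r,i_r}$ (one derivative per row), let $m_i$ be the multiplicity of $i$ in $I$, so $\sum_im_i=n$, and let $[i\notin S]\in\{0,1\}$ be the indicator.

**Lemma 1.** Let $|S|$ be odd. If $m_i\equiv[i\notin S]\pmod2$ for all $i$, then $\partial_IX_S=\prod_iX_i^{m_i-[i\notin S]}$. Otherwise $\partial_IX_S=0$.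

For example, let $n=2$, $S=\{0,1,2\}$, $I=(0,0)$, so the multiplicities $2,0,0$ are all even. The minor $X_0$ does not involve column $0$, $X_1=a_{1,0}a_{2,2}+a_{1,2}a_{2,0}$, $X_2=a_{1,0}a_{2,1}+a_{1,1}a_{2,0}$, and $\partial_{1,0}\partial_{2,0}(X_1X_2)=a_{1,1}a_{2,2}+a_{1,2}a_{2,1}=X_0$. So $\partial_IX_S=X_0^2$, as claimed.

**Step 1: two derivatives in the same row kill $X_S$.** This step shows $\partial_{r,i}\partial_{r,j}X_S=0$ for all $r,i,j$; it is where $|S|$ odd is used, and it will give invariance under row operations. Fix $r$. Let $B$ be the matrix without row $r$, and let $M_{ij}$ be its minor omitting columns $i,j$, with $M_{ij}=M_{ji}$ and $M_{ii}=0$. Expanding along row $r$, $X_i=\sum_ja_{r,j}M_{ij}$, so $\partial_{r,j}X_i=M_{ij}$.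

The vector $X=(X_i)$ spans the kernel of the full matrix: $\sum_ia_{r',i}X_i$ is the expansion of an $(n+1)\times(n+1)$ determinant with row $r'$ repeated, and the matrix has rank $n$. Row $r$ is not in the row space of $B$, so there is a vector $q$ with $Bq=0$ and $a_r\cdot q=1$. The kernel of $B$ has dimension $2$, and it is spanned by $X$ (with $a_r\cdot X=0$) and $q$. The vector $M_{i\cdot}=(M_{ij})_j$ lies in $\ker B$: for $r'\ne r$, $\sum_ja_{r',j}M_{ij}$ is the minor omitting column $i$ of the matrix in which row $r$ is replaced by row $r'$, a determinant with a repeated row. So $M_{i\cdot}=\alpha X+\beta q$. Pairing with $a_r$ gives $X_i=\beta$. The $i$-th coordinate gives $0=\alpha X_i+X_iq_i$, so $\alpha=q_i$. Hence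
$$M_{ij}=q_iX_j+X_iq_j=X_iX_j(z_i+z_j),\qquad z_i=q_i/X_i .$$
Each $X_s$ is linear in row $r$, so only terms in which the two derivatives hit different factors survive:
$$\partial_{r,i}\partial_{r,j}X_S=\sum_{s\ne s'}M_{si}M_{s'j}X_{S\setminus\{s,s'\}}=X_iX_jX_S\sum_{s\ne s'}(z_s+z_i)(z_{s'}+z_j),$$
sums over ordered pairs in $S$. The two orders of a pair $\{s,s'\}$ together give
$$(z_s+z_i)(z_{s'}+z_j)+(z_{s'}+z_i)(z_s+z_j)=(z_s+z_{s'})(z_i+z_j),$$
since $z_sz_{s'}$ and $z_iz_j$ each occur twice. Every $z_s$ lies in $|S|-1$ pairs, so the sum over pairs is $(z_i+z_j)(|S|-1)\sum_{s\in S}z_s=0$, because $|S|-1$ is even.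

**Step 2: $G:=\partial_IX_S$ is invariant under row operations.** Let $\Omega=\overline{\mathbb F}_2$. This step shows that $G$ is invariant under left multiplication by $SL_n(\Omega)$, so that it is determined by few values. The group is generated by the operations $T$: row $q\mapsto$ row $q+c\cdot$ row $p$ with $p\neq q$, $c\in\Omega$. We have $X_S\circ T=X_S$. By the chain rule $\partial_{p,i}(f\circ T)=\bigl((\partial_{p,i}+c\,\partial_{q,i})f\bigr)\circ T$, and the derivatives in other rows (including row $q$) commute with $\circ\,T$. Hence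
$$\partial_IX_S=\partial_I(X_S\circ T)=\Bigl(\partial_IX_S+c\,\partial_{q,i_p}\partial_{q,i_q}\prod_{r\ne p,q}\partial_{r,i_r}X_S\Bigr)\circ T=(\partial_IX_S)\circ T,$$
where the extra term vanishes by Step 1, since it contains two derivatives in row $q$.

**Step 3: $G$ is a constant times a monomial in the minors.** The purpose is to reduce the lemma to one scalar. Put $e_i=m_i-[i\notin S]$ and $H=\prod_iX_i^{e_i}$ (some $e_i$ may be $-1$). Then $\sum e_i=n-(n+1-|S|)=|S|-1$. Scale column $j$ by $\lambda_j$ for all $j$. Then $X_i$ is multiplied by $\prod_{k\ne i}\lambda_k$, so $X_S$ is multiplied by $\prod_j\lambda_j^{|S|-[j\in S]}$, and its derivative $G$ by $\prod_j\lambda_j^{|S|-[j\in S]-m_j}$. The function $H$ is multiplied by $\prod_j\lambda_j^{|S|-1-e_j}$. Since $e_j=m_j-1+[j\in S]$, these factors agree. Also $H$ is $SL_n$-invariant. So $G/H$ is invariant under $SL_n(\Omega)\times$(column torus) on the set of matrices over $\Omega$ with all $X_i\ne0$.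

The group acts transitively on this set. Indeed, scale column $i$ by $cX_i$, where $c\in\Omega$ satisfies $c^n\prod_kX_k=1$. The $i$-th minor becomes $X_i\prod_{k\ne i}(cX_k)=c^n\prod_kX_k=1$. Now all minors are $1$, so $(1,\dots,1)$ spans the kernel, and column $0$ is the sum of the other columns. If $g$ is the submatrix of columns $1,\dots,n$, then $\det g=X_0=1$ and the matrix is $g\cdot(\mathbf 1\,|\,I_n)$. So every matrix in the set lies in the orbit of $(\mathbf1\,|\,I_n)$. Hence $G=\kappa H$ with a constant $\kappa$, and $\kappa=G(A^*)$ for any matrix $A^*$ all of whose maximal minors are $1$.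

**Step 4: $\kappa$ is read off from a tree.** We construct an $A^*$ adapted to $I$. There is a rooted tree on $\{0,\dots,n\}$ in which vertex $i$ has exactly $m_i$ children. This is clear for $n=0$. For $n\ge1$, since $\sum m_i=n$ over $n+1$ vertices, some $m_i=0$ and some $m_j\ge1$; remove $i$, lower $m_j$ by one, take the tree given by induction, and attach $i$ as a child of $j$. Label the edges $1,\dots,n$ so that edge $r$ joins the parent $i_r$ to a child $v_r$. Let $A(t)$ have rows $(1+t_r)e_{i_r}+e_{v_r}$, where $t_1,\dots,t_n$ are variables, and put $A^*=A(0)$.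

A nonzero term in the expansion of $X_s(A(t))$ is a bijection from the edges to the vertices $\ne s$ that sends each edge to one of its endpoints. There is exactly one: a leaf different from $s$ must be matched with its only edge; remove both and continue. So each vertex $\ne s$ is matched with the first edge on its path to $s$. Let $C_r$ be the set of descendants of $v_r$, including $v_r$. Edge $r$ is matched with $i_r$, rather than with $v_r$, if and only if $s$ is on the side of $v_r$, i.e. $s\in C_r$. Hence
$$X_s(A(t))=\prod_{r:\,s\in C_r}(1+t_r),\qquad X_S(A(t))=\prod_r(1+t_r)^{|S\cap C_r|}.$$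
In particular all minors of $A^*$ are $1$. Since $A(t)$ is $A^*$ with $t_r$ added to the entry $(r,i_r)$, the coefficient of $t_1\cdots t_n$ in $X_S(A(t))$ is $(\partial_IX_S)(A^*)=\kappa$. So $\kappa=\prod_r|S\cap C_r|\bmod2$.

**Step 5: the parity condition.** We decide when all $|S\cap C_r|$ are odd. Let $C(i)$ be the set of descendants of $i$ including $i$. Then
$$|S\cap C(i)|=[i\in S]+\sum_{c\text{ child of }i}|S\cap C(c)|.$$
If all $|S\cap C_r|$ are odd, then $|S\cap C(i)|$ is odd for every $i$ (for the root it is $|S|$), and the formula reads $1\equiv[i\in S]+m_i$, i.e. $m_i\equiv[i\notin S]$. Conversely, if $m_i\equiv[i\notin S]$ for all $i$, then by induction from the leaves $|S\cap C(i)|\equiv[i\in S]+m_i\equiv1$. So $\kappa=1$ if $m_i\equiv[i\notin S]$ for all $i$, and $\kappa=0$ otherwise. $\square$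

## The degree map on $A_n$

We now define the functional $D$. For a facet $F$ put $T=F\cup\{0\}$, $X_i^T=[T\setminus i]$ for $i\in T$, and $Y^T=\prod_{i\in T}X_i^T$. For $f$ homogeneous of degree $n$ in $P'=K[x_v:v\in V\cup\{0\}]$ let
$$D_T(f)=\frac{f(x_i=X_i^T\ (i\in T),\ x_v=0\ (v\notin T))}{Y^T},\qquad D=\sum_{F\text{ facet}}D_{F\cup0}.$$

**Example.** For $M=\partial\Delta^2$ with vertices $1,2,3$ we have $n=2$. Only $T=\{1,2,0\}$ contributes to $D(x_1x_2)$, and $D(x_1x_2)=1/[12]$. Two facets contribute to $D(x_1^2)$:
$$D(x_1^2)=\frac{[20]}{[10][12]}+\frac{[30]}{[10][13]}=\frac{[20][13]+[30][12]}{[10][12][13]}=\frac{[23]}{[12][13]}$$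
by the Plücker relation $[10][23]+[20][13]+[30][12]=0$. The auxiliary column has disappeared.

**Lemma 2.** $D$ vanishes on $(I_M)_n$ and on $\theta_rP_{n-1}$, so it induces a linear map $D:A_n\to K$. For a facet $F$, $D(x_F)=1/[F]\ne0$.

*Proof.* A monomial is killed by $D_T$ if its support is not in $T$. A monomial in $P$ whose support is not a face of $M$ is therefore killed by every $D_{F\cup0}$. Only $T=F\cup0$ contributes to $D(x_F)$, and the contribution is $\prod_{i\in F}X_i^T/Y^T=1/X_0^T=1/[F]$.

*The relations $\theta'_r$.* Let $\theta_r'=\theta_r+a_{r,0}x_0$. Since $\sum_{i\in T}a_{r,i}X_i^T=0$, every $D_T$, hence $D$, kills $\theta'_rP'_{n-1}$. To pass from $\theta_r'$ to $\theta_r$ we show that $D$ kills every monomial $x_J$ of degree $n$ whose support $H$ contains $0$.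

* If $H$ is not a face of the cone $0*M$, then $H\not\subset F\cup0$ for all facets $F$, and $D(x_J)=0$.
* If $H$ is a face of the cone and $|H|=n$, then $x_J=x_0x_G$ with $G\in M$, $|G|=n-1$. Exactly two facets $G\cup u_1$, $G\cup u_2$ contain $G$. Each contributes $1/X^T_{u_k}=1/[G\cup0]$, and the sum is $0$.
* If $|H|<n$, some $v\in H$ has exponent at least $2$ in $x_J$. The columns indexed by $H$ are independent, so some combination of the $\theta'_r$ has coefficient $1$ at $v$ and $0$ on $H\setminus v$. Multiplying it by $x_J/x_v$, which still has support $H$, we rewrite $x_J$ modulo the $\theta'_r$ as a combination of monomials with supports $H\cup u$, $u\notin H$. Repeat. Supports grow and still contain $0$, so the process ends in one of the previous cases.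

Hence for $f\in P_{n-1}$, $D(\theta_rf)=D(\theta_r'f)-a_{r,0}D(x_0f)=0$. $\square$

From now on $\partial_I=\prod_r\partial/\partial a_{r,i_r}$ acts on $K$. Derivations in characteristic $2$ kill squares, so $\partial_I(z^2y)=z^2\partial_Iy$: they are *linear over squares*.

**Lemma 3.** For $I\in V^n$, $x_I=\prod_rx_{i_r}$, and a monomial $x_J\in P_n$:
$$\partial_ID(x_J)=D\bigl(\sqrt{x_Ix_J}\bigr)^2\text{ if }x_Ix_J\text{ is a square},\qquad\partial_ID(x_J)=0\text{ otherwise}.$$

(This identity is due to Karu–Xiao, Algebr. Comb. 6 (2023), as conjectured by Papadakis–Petrotou.) In the example above, with $x_J=x_1x_2$ and $I=(1,2)$: $\partial_{1,1}\frac1{[12]}=\frac{a_{2,2}}{[12]^2}$, and applying $\partial_{2,2}$, for which $[12]^2$ is a constant, gives $\frac1{[12]^2}=D(x_1x_2)^2$.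

*Proof.* Squaring is additive in characteristic $2$, so it suffices to prove the identity for each $D_T$. If $\operatorname{supp}J\not\subset T$, both sides vanish. If some $i_r\notin T$, then $a_{r,i_r}$ does not occur in $D_T(x_J)$, so the left side is $0$; the right side is $0$ as well, since $x_{i_r}$ divides the square root if it exists. Otherwise let $c_i$ $(i\in T)$ be the exponents of $x_J$, with $\sum c_i=n$, so that $D_T(x_J)=\prod_{i\in T}X_i^{c_i-1}$ (writing $X_i=X_i^T$). Let $S=\{i\in T:c_i\text{ even}\}$. Then $|S|\equiv\sum_{i\in T}(c_i-1)=n-(n+1)=-1$, so $|S|$ is odd, and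
$$D_T(x_J)=Z^2X_S,\qquad Z=\prod_{i\in T}X_i^{(c_i-1-[i\in S])/2}.$$
Therefore $\partial_ID_T(x_J)=Z^2\partial_IX_S$. By Lemma 1, applied to the columns in $T$, this is $0$ unless $m_i\equiv[i\notin S]\equiv c_i$ for all $i\in T$, i.e. unless $x_Ix_J$ is a square. In that case it equals
$$\prod_{i\in T}X_i^{c_i-1-[i\in S]+m_i-[i\notin S]}=\prod_{i\in T}X_i^{c_i+m_i-2}=D_T\bigl(\sqrt{x_Ix_J}\bigr)^2.\qquad\square$$

## Socle elements are not multiples of $\omega$

Let $\mathcal N_j=\{u\in A_j:D(uy)=0\ \forall y\in A_{n-j}\}$, the radical of the pairing. The first lemma identifies it; this is where vertex links being spheres is used.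

**Lemma 4.** $\mathcal N_j=\operatorname{Soc}_j$ for $0\le j<n$.

*Proof.* If $u\in\operatorname{Soc}_j$, then $uy=0$ for all $y$ of positive degree $n-j$; so $\operatorname{Soc}_j\subseteq\mathcal N_j$.

For the converse let $u\in A_j$ with $x_vu\ne0$ for some $v$; we find $y'$ with $D(uy')\ne0$. Put $Q=K[\operatorname{st}v]/\Theta K[\operatorname{st}v]$. The ring $K[\operatorname{st}v]=K[\operatorname{lk}v][x_v]$ is a polynomial extension of a Gorenstein ring, hence Gorenstein. The star is pure of dimension $d$, so $\Theta$ is an l.s.o.p. for it, and $Q$ is Artinian Gorenstein. Its Hilbert series is the $h$-polynomial of $\operatorname{st}v$, which equals that of $\operatorname{lk}v$ and has degree $n-1$. So the socle of $Q$ is the line $Q_{n-1}$, and $Q_j\times Q_{n-1-j}\to Q_{n-1}$ is perfect.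

Consider $\varphi:Q\to A$, $\bar y\mapsto x_vy$. It is well defined: if the support of a monomial is not a face of the star, then $x_v$ times this monomial lies in $I_M$, and $\Theta$ goes to $0$. For a facet $F\ni v$ we have $D(\varphi(x_{F\setminus v}))=D(x_F)\ne0$ by Lemma 2, so $D\circ\varphi$ is injective on the line $Q_{n-1}$.

Let $\bar u\in Q_j$ be the image of $u$ under the restriction map $A\to Q$. Since $\varphi(\bar u)=x_vu\ne0$, we have $\bar u\ne0$. By perfectness there is $y$ of degree $n-1-j$ with $0\ne\bar u\bar y\in Q_{n-1}$, and then $D(u\cdot x_vy)=D(\varphi(\bar u\bar y))\ne0$. So $u\notin\mathcal N_j$. $\square$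

**Lemma 5 (Lefschetz property).** If $2j+1\le n$, $u\in A_j$ and $\omega u\in\mathcal N_{j+1}$, then $u\in\mathcal N_j$.

*Proof.* We test $\omega u$ against $u$ itself times a monomial and differentiate. Lift $u$ to $\sum_Eu_Ex_E\in P_j$, a sum over monomials $x_E$ of degree $j$ with $u_E\in K$. Take monomials $x_J$ of degree $n-2j-1$ and $x_L$ of degree $j$, and $w\in V$. Let $I\in V^n$ be a sequence with $x_I=x_wx_Jx_L^2$; the degree is $1+(n-2j-1)+2j=n$. Since $ux_J$ has degree $n-(j+1)$ and $u^2=\sum_Eu_E^2x_E^2$,
$$0=D(\omega u\cdot ux_J)=\sum_{v\in V}\sum_Eu_E^2\,D(x_vx_E^2x_J).$$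
Apply $\partial_I$, for which the $u_E^2$ are constants. The monomial $x_I\cdot x_vx_E^2x_J=x_wx_v(x_Jx_Lx_E)^2$ is a square if and only if $v=w$, and then its root is $x_wx_Jx_Lx_E$. By Lemma 3,
$$0=\sum_Eu_E^2\,D(x_wx_Jx_Lx_E)^2=\Bigl(\sum_Eu_ED(x_Ex_wx_Jx_L)\Bigr)^2=D(u\,x_wx_Jx_L)^2 .$$
Every monomial of degree $n-j=1+(n-2j-1)+j$ is of the form $x_wx_Jx_L$. So $D(uy)=0$ for all $y\in A_{n-j}$. $\square$

**Lemma 6 (survival).** If $n\ge2$ and $1\le p\le(n+1)/2$, then $p<n$ and $\operatorname{Soc}_p\cap\omega A_{p-1}=0$.

*Proof.* $(n+1)/2<n$ as $n\ge2$. Let $\omega y\in\operatorname{Soc}_p=\mathcal N_p$ (Lemma 4) with $y\in A_{p-1}$. Since $2(p-1)+1\le n$, Lemma 5 gives $y\in\mathcal N_{p-1}$, and $\mathcal N_{p-1}=\operatorname{Soc}_{p-1}$ by Lemma 4. So all $x_v$ kill $y$, and $\omega y=0$. $\square$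

## Deficits and their growth

We have $n\ge2$ since $d\ge1$, and in this section we assume $N\ge1$. First we set up the polynomial ring $S$. The $(n+1)\times m$ coefficient matrix of $\theta_1,\dots,\theta_n,\omega$ has rank $n+1$ even after deleting any one column. Indeed, $m-1\ge n+1$, and an $(n+1)$-minor, expanded along the row of ones, is a sum of $n$-minors on distinct column sets; these have no monomials in common, so the sum is nonzero. Hence
$$S=P/(\theta_1,\dots,\theta_n,\omega)$$
is a polynomial ring in $N$ variables $y_1,\dots,y_N$. Moreover no $x_u$ is zero in $S$: otherwise a combination of the rows would be the unit vector at $u$, and the rows would become dependent after deleting column $u$. Finally $R=S/J$ with $J$ the image of $I_M$. Call $\delta_j=\dim J_j$ the *deficit*; $\dim S_j=\binom{N+j-1}j>0$ and $\dim R_j=\dim S_j-\delta_j$.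

**Lemma 7 (growth).** If $U\subset S_j$ is a subspace, then $\dim(S_1U)/\dim S_{j+1}\ge\dim U/\dim S_j$.

*Proof.* We replace $U$ by monomials and double count. Fix a monomial order and let $\mathcal U$ be the set of leading monomials of nonzero elements of $U$, so $|\mathcal U|=\dim U$. If $f\in U$ has leading monomial $\mu$, then $y_if\in S_1U$ has leading monomial $y_i\mu$. So $\mathcal W=\{y_i\mu:\mu\in\mathcal U,1\le i\le N\}$ consists of leading monomials of elements of $S_1U$, and $|\mathcal W|\le\dim S_1U$. Give the pair $(\mu,y_i)$ as weight the exponent of $y_i$ in $y_i\mu$. Each $\mu\in\mathcal U$ has total weight $j+N$. Each $\nu\in\mathcal W$ receives total weight at most the sum of its exponents, $j+1$. So $(j+N)\dim U\le(j+1)|\mathcal W|\le(j+1)\dim S_1U$, and $\dim S_{j+1}/\dim S_j=(N+j)/(j+1)$. $\square$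

**Lemma 8.**

1. $g_j\le\binom{N+j-1}j-\delta_j-\binom{n+1}j\alpha_j$ for $1\le j\le n$.
2. If $1\le p\le(n+1)/2$, then $\binom np\tilde\beta_{p-1}\le\binom{N+p-1}p$. In particular $\tilde\beta_{p-1}>0$ implies $N\ge n+1-p$.
3. For $j\ge1$: $\delta_j\ge\sum_pc_p\tilde\beta_{p-1}$ with $c_p=\binom np\binom{N+j-1}j\big/\binom{N+p-1}p$, the sum over $1\le p\le\min(j-1,\frac{n+1}2)$.
4. If $1\le p\le\min(j-2,\frac{n+1}2)$, $j\le n$ and $\tilde\beta_{p-1}>0$, then $\rho:=c_p/\binom{n+1}j>1$.

*Proof.* (1) This is (3) of the displayed equations above, with $\dim R_j=\binom{N+j-1}j-\delta_j$.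

(2) Homology cannot be large when there are few vertices: by Lemma 6, $\operatorname{Soc}_p$ injects into $R_p$, and $\dim R_p\le\dim S_p=\binom{N+p-1}p$. Now use Fact 3. If $\tilde\beta_{p-1}>0$, then $\binom np\le\binom{N+p-1}p$. As $\binom xp$ is strictly increasing for integers $x\ge p-1$, this gives $n\le N+p-1$.

(3) Here socle elements are turned into relations. Since $S_1J_q\subset J_{q+1}$, Lemma 7 shows that $\delta_q/\dim S_q$ is nondecreasing in $q$. For $1\le p\le(n+1)/2$ let $J_p^+\subset S_p$ be the preimage of the image of $\operatorname{Soc}_p$ in $R_p$. By Lemma 6, $\dim J_p^+=\delta_p+\dim\operatorname{Soc}_p$. Every $x_v$ kills the image of $\operatorname{Soc}_p$ in $R$, and the $x_v$ span $S_1$, so $S_1J_p^+\subset J_{p+1}$. Lemma 7 and Fact 3 give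
$$\frac{\delta_{p+1}}{\dim S_{p+1}}\ge\frac{\delta_p+\dim\operatorname{Soc}_p}{\dim S_p}\ge\frac{\delta_p}{\dim S_p}+\frac{\binom np\tilde\beta_{p-1}}{\dim S_p}.$$
Add these gains for all $p\le\min(j-1,\frac{n+1}2)$, use monotonicity in the remaining degrees up to $j$ and $\delta_1\ge0$, and multiply by $\dim S_j$.

(4) This compares the deficit with the error in (1). We have
$$\frac{\binom{N+j-1}j}{\binom{N+p-1}p}=\prod_{s=p+1}^j\frac{N+s-1}s,\qquad\frac{\binom{n+1}j}{\binom{n+1}p}=\prod_{s=p+1}^j\frac{n+2-s}s,\qquad\frac{\binom np}{\binom{n+1}p}=\frac{n+1-p}{n+1}.$$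
The factor $s=p+1$ of the quotient of the two products is $\frac{N+p}{n+1-p}$, so
$$\rho=\frac{N+p}{n+1}\prod_{s=p+2}^j\frac{N+s-1}{n+2-s}.\tag{4}$$
By (2), $N+p\ge n+1$. For $p+2\le s\le j$ we have $N+s-1\ge n+s-p\ge n+2>n+2-s>0$. So the first factor is at least $1$, every factor of the product exceeds $1$, and there is at least one because $j\ge p+2$. $\square$

**Example ($M_0$).** Here $n=6$, $N=7$, and we take $j=3$, $p=1$. There are no relations in degree $1$, and $J_1^+\subset S_1$ has dimension $6$ in a space of dimension $7$. So Lemma 8(3) gives $\delta_3\ge\frac67\cdot84=72=c_1$, against an error of $\binom73=35$; indeed (4) reads $\rho=\frac87\cdot\frac95=\frac{72}{35}$. Lemma 8(1) now yields $g_3\le84-72+35=47$. The actual deficit is $\delta_3=84$, because we found $R_3=0$, and with it Lemma 8(1) gives the exact value $35$.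

## Neighborliness and the proof of Theorem A

Two short lemmas connect the extreme case with neighborliness.

**Lemma 9.** Let $N\ge1$. If $\delta_j=0$ with $j\ge1$, then every set of at most $j$ vertices is a face of $M$.

*Proof.* Suppose $\emptyset\ne G\subset V$, $|G|\le j$, is not a face, and let $v\in G$. Then $x_Gx_v^{j-|G|}\in I_M$ maps into $J_j=0$. As $S$ is a domain, some $x_u$ is zero in $S$, which we have excluded. $\square$

**Lemma 10.** (Also for $N=0$.) If $M$ is $j$-neighborly, $1\le j\le n$, then $g_j=\binom{N+j-1}j$.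

*Proof.* As $m\ge j$, all sets of at most $j$ vertices are faces. In $\sum_qh_qt^q=\sum_if_{i-1}t^i(1-t)^{n-i}$ we may therefore replace $f_{i-1}$ by $\binom mi$ modulo $t^{j+1}$. This gives
$$(1-t)^n\sum_i\binom mi\Bigl(\frac t{1-t}\Bigr)^i=(1-t)^n(1-t)^{-m}=(1-t)^{-N-1}.$$
Multiplying by $1-t$, $g_j$ is the coefficient of $t^j$ in $(1-t)^{-N}$. $\square$

*Proof of Theorem A.* Let $j=l+1$, so $2\le j\le(d+1)/2=n/2$; in particular $d\ge3$.

**Step 1: the case $N=0$.** This disposes of the case in which $S$ is not available. Now $m=d+2$, so $M\subset\partial\Delta^{d+1}$. It is pure, and each of its $(d-1)$-faces lies in two facets of $M$. Any two facets of $\partial\Delta^{d+1}$ share a $(d-1)$-face, and those two facets are the only ones containing it. So as soon as one facet is in $M$, all are, and $M=\partial\Delta^{d+1}$. It is $(d+1)$-neighborly, and equality $0=0$ holds by Lemma 10.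

**Step 2: the inequality for $N\ge1$.** We show that the deficit outweighs the negative part of $\alpha_j$. Call $p$ *bad* if $1\le p\le j-2$ and $p\equiv j\pmod2$. In $\alpha_j=\sum_{p=1}^{j-1}(-1)^{j-1-p}\tilde\beta_{p-1}$ the terms with a minus sign are exactly those with $p$ bad, so $-\alpha_j\le\sum_{p\text{ bad}}\tilde\beta_{p-1}$. All bad $p$ satisfy $p\le(n+1)/2$. By Lemma 8(4) and Lemma 8(3),
$$-\tbinom{n+1}j\alpha_j\ \le\sum_{p\text{ bad}}\tbinom{n+1}j\tilde\beta_{p-1}\ \le\sum_{p\text{ bad}}c_p\tilde\beta_{p-1}\ \le\ \delta_j,\tag{5}$$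
and the middle inequality is strict unless $\tilde\beta_{p-1}=0$ for all bad $p$. By Lemma 8(1),
$$g_j\le\tbinom{N+j-1}j-\bigl(\delta_j+\tbinom{n+1}j\alpha_j\bigr)\le\tbinom{N+j-1}j=\tbinom{m+l-d-2}{l+1}.\tag{6}$$

**Step 3: equality for $N\ge1$.** We trace equality back through (5). If equality holds in (6), then $\delta_j=-\binom{n+1}j\alpha_j$, so all inequalities in (5) are equalities. Equality in the middle forces $\tilde\beta_{p-1}=0$ for all bad $p$, and then $\delta_j=\sum_{p\text{ bad}}c_p\tilde\beta_{p-1}=0$. By Lemma 9, $M$ is $(l+1)$-neighborly. The converse is Lemma 10. $\blacksquare$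

## Poincaré duality, all $l\le d$, and Kühnel's inequality

*Proof of Theorem B.*

**Step 1: the statement of Theorem A for $1\le l\le d$.** Let $2\le j=l+1\le n$. The case $N=0$ is as before; let $N\ge1$. The only place where the previous proof used $j\le n/2$ is the claim that bad $p$ satisfy $p\le(n+1)/2=d/2+1$. So only the bad terms $\tilde\beta_i$ with $i=p-1>d/2$ need a new argument; here $i\le j-3$ and $i\equiv j-1\pmod2$. The purpose of this step is to move them below the middle by duality. Put $i'=d-i<i$. Since $i\le j-3\le d-2$, we have $i'\ge2$, and $\tilde\beta_i=\tilde\beta_{i'}$ by mod-$2$ Poincaré duality.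

* *$d$ odd.* Then $i'\not\equiv i\pmod2$, and $i'<i\le j-3$, so $\tilde\beta_{i'}$ occurs in $-\alpha_j$ with coefficient $-1$ and cancels $\tilde\beta_i$. Different $i$ use different $i'$. Thus $-\alpha_j\le\sum\tilde\beta_{p-1}$ over bad $p$ with $p-1<d/2$; put $w_p=1$ for these.
* *$d$ even.* Then $i'\equiv i$, so $i'$ also comes from a bad index. Thus $-\alpha_j\le\sum w_p\tilde\beta_{p-1}$ over bad $p$ with $p-1\le d/2$, where $w_p\in\{1,2\}$, and $w_p=2$ only if $p-1<d/2$ and $d-(p-1)\le j-3$.

In both cases the remaining bad $p$ satisfy $p\le d/2+1=(n+1)/2$ and $p\le j-2$, so Lemma 8(3),(4) applies to them. We claim that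
$$c_p>w_p\tbinom{n+1}j\qquad\text{whenever }\tilde\beta_{p-1}>0.$$
For $w_p=1$ this is Lemma 8(4). Let $w_p=2$. Then $j\ge d-p+4=n+3-p$, and $p\le d/2\le n/2$ as $d$ is even. Look at the factor $s=j$ in (4). By Lemma 8(2) its numerator is
$$N+j-1\ge n+j-p\ge2n+3-2p\ge2p+3,$$
and its denominator satisfies $0<n+2-j\le p-1$. So this factor exceeds $2$. The other factors of $\rho$ in (4) are at least $1$, as seen in the proof of Lemma 8(4). So $\rho>2$, which proves the claim.

Hence, with sums over the remaining bad $p$,
$$-\tbinom{n+1}j\alpha_j\le\sum_pw_p\tbinom{n+1}j\tilde\beta_{p-1}\le\sum_pc_p\tilde\beta_{p-1}\le\delta_j,$$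
and the middle inequality is strict unless all these $\tilde\beta_{p-1}$ vanish. Steps 2 and 3 of the proof of Theorem A now go through: (6) follows, equality forces $\delta_j=0$, Lemma 9 gives that $M$ is $(l+1)$-neighborly, and Lemma 10 gives the converse.

**Step 2: for $l>d/2$ equality means $M=\partial\Delta^{d+1}$.** By Step 1 we have to show that an $(l+1)$-neighborly $M$ with $d/2<l\le d$ is $\partial\Delta^{d+1}$; we look at a vertex link. Let $M$ be $(l+1)$-neighborly and let $L$ be the link of a vertex. It is an $l$-neighborly $\mathbb F_2$-homology $(d-1)$-sphere with $m-1$ vertices, so $g_1(L)=(m-1)-(d-1)-2=N$. The computation of Lemma 10, with $n$ replaced by $d$ and $m$ by $m-1$, gives $g_q(L)=\binom{N+q-1}q$ for $1\le q\le l$. By the Dehn–Sommerville relations $h_q(L)=h_{d-q}(L)$,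
$$g_l(L)=h_l(L)-h_{l-1}(L)=h_{d-l}(L)-h_{d+1-l}(L)=-g_{d+1-l}(L),$$
and $1\le d+1-l\le l$ because $d/2<l\le d$. Both $g_l(L)$ and $g_{d+1-l}(L)$ are nonnegative by the formula just found, so $\binom{N+l-1}l=0$, i.e. $N=0$. Then $M=\partial\Delta^{d+1}$ by Step 1 of the proof of Theorem A. Conversely, $\partial\Delta^{d+1}$ is $(d+1)$-neighborly and attains equality by Lemma 10.

**Step 3: the refined inequality (2).** We keep all terms of Lemma 8. Put $j=l+1\le n$. Since $l\le(d+2)/2=(n+1)/2$, the range of summation in Lemma 8(3) is $1\le p\le l$, so $\delta_{l+1}\ge\sum_{p=1}^lc_p\tilde\beta_{p-1}$. Insert this and $\alpha_{l+1}=\sum_{p=1}^l(-1)^{l-p}\tilde\beta_{p-1}$ into Lemma 8(1); with $n+1=d+2$ this is the stated inequality. The coefficients with $l-p$ even are positive. Those with $l-p$ odd have $p\le l-1=j-2$, and they are positive by Lemma 8(4) if $\tilde\beta_{p-1}>0$.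

**Step 4: Kühnel's inequality (3).** For $d=2k$ the middle $g$-number is an Euler characteristic. Klee's Dehn–Sommerville relations
$$h_{n-q}-h_q=(-1)^q\binom nq\bigl(\chi(M)-\chi(S^d)\bigr)$$
with $n=2k+1$, $q=k$ give $g_{k+1}=h_{k+1}-h_k=(-1)^k\binom{2k+1}k(\chi(M)-2)$, and $\binom{2k+1}k=\binom{2k+1}{k+1}$. Apply part (1) with $l=k$, noting $N+k=m-k-2$. $\blacksquare$

For $M_0$ and $l=2$, part (2) of Theorem B reads $g_3\le84-(72-35)=47$, the value found after Lemma 8.

**Remark.** The proof only uses that $M$ is a closed $\mathbb F_2$-homology manifold: Fact 1, its consequences, and in Theorem B mod-$2$ duality and the Dehn–Sommerville relations. No orientability, connectedness or PL assumption is needed.
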